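\title{Fat point schemes of resurgence one whose symbolic and ordinary powers differ}

\begin{abstract}
If all symbolic powers of the ideal $I$ of a fat point scheme $Z\subset\mathbb P^N$ equal the ordinary powers, then the resurgence of $I$ is $1$. We show that the converse holds for $N=2$ and fails for every $N\ge 3$, over every algebraically closed field. The counterexamples have one point of multiplicity $k$ and otherwise simple points, and already satisfy $I^{(2)}\neq I^2$; they are pulled back from an odd number of points on a conic along the map $x_i\mapsto x_i^k$. The converse does hold when all multiplicities $m_i$ satisfy $(N-2)m_i\le N-1$, and this bound is complementary to the condition on $k$ in the construction. When $(N-3)m_i\le N-1$ for all $i$, we characterize resurgence $1$ by integral closure and by analytic spread.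
\end{abstract}

\section{Introduction}

Let $\mathbb K$ be an algebraically closed field of any characteristic, let $N\ge 2$, and let $R=\mathbb K[x_0,\dots,x_N]$ be the coordinate ring of $\mathbb P^N$, with irrelevant ideal $\mathfrak M=(x_0,\dots,x_N)$. For a point $p\in\mathbb P^N$ let $I(p)$ be the ideal generated by the forms vanishing at $p$. Given distinct points $p_1,\dots,p_h$ and non-negative integers $m_1,\dots,m_h$, not all zero, the \emph{fat point scheme} $Z=\sum_i m_ip_i$ has ideal $I=I(Z)=\bigcap_i I(p_i)^{m_i}$, and the \emph{$m$-th symbolic power} of $I$ is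
\[
I^{(m)}=\bigcap_i I(p_i)^{mm_i}.
\]
Thus $I^{(m)}$ is described geometrically, by vanishing to order $mm_i$ at each $p_i$, whereas $I^m$ is described by generators. One always has $I^m\subseteq I^{(m)}$. The \emph{resurgence}
\[
\rho(I)=\sup\bigl\{\,m/r \;:\; m,r\ge 1,\ I^{(m)}\not\subseteq I^r\,\bigr\}
\]
measures the failure of the reverse inclusion: $I^{(m)}\subseteq I^r$ holds whenever $m/r>\rho(I)$. The resurgence is at least $1$, and it equals $1$ if $I^{(m)}=I^m$ for all $m$, that is, if the \emph{symbolic defect}, the minimal number of generators of $I^{(m)}/I^m$, vanishes for all $m$ (Lemma~\ref{lem:rho}). The following question is posed in \cite{BJZ}.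

\begin{quote}
\textbf{Question.} Is there a fat point scheme $Z\subset\mathbb P^N$ with $\rho(I(Z))=1$ and $I(Z)^{(m)}\ne I(Z)^m$ for some $m\ge 1$?
\end{quote}

The simplest failure of equality suggests the answer no. The three coordinate points of $\mathbb P^2$ have ideal $I=(x_0x_1,x_0x_2,x_1x_2)$. The cubic $g=x_0x_1x_2$ vanishes doubly at each of them, and $g\notin I^2$ because $I^2$ starts in degree $4$. The failure grows under taking powers: $g^j\in I^{(2j)}$ has degree $3j$, so $g^j\notin I^r$ for $2r>3j$, and letting $j\to\infty$ gives $\rho(I)\ge 4/3$. One might expect every $f\in I^{(m)}\setminus I^m$ to behave in this way. The known cases agree. For collinear points, $I^{(m)}=I^m$ for all $m$. For three noncollinear points with multiplicities $m_2\ge\max(m_0,m_1)$, equality holds for all $m$ if and only if $m_0+m_1\le m_2$, or $m_0+m_1>m_2$ and $m_0+m_1+m_2$ is even. For schemes supported at collinear points or at no more than three points, $\rho(I)=1$ implies $I^{(m)}=I^m$ for all $m$.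

The answer is nevertheless yes as soon as $N\ge3$.

\begin{theorem}\label{thm:exist}
Let $N\ge3$ and let $k$ be an integer with $\operatorname{char}\mathbb K\nmid k$ and $(N-2)k\ge N$; that is, $k\ge 3$ if $N=3$ and $k\ge2$ if $N\ge4$. Then there is a fat point scheme $Z\subset\mathbb P^N$, with one point of multiplicity $k$ and all other points of multiplicity $1$, such that $\rho(I(Z))=1$ and $I(Z)^{(2)}\neq I(Z)^2$.
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $N\ge2$ and $\rho(I(Z))=1$. Suppose that $(N-2)m_i\le N-1$ for all $i$; that is, $N=2$, or $N=3$ and all $m_i\le2$, or $N\ge4$ and all $m_i\le1$. Then $I(Z)^{(m)}=I(Z)^m$ for all $m$.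
\end{theorem}

\begin{corollary}\label{cor:answer}
A scheme as in the Question exists in $\mathbb P^N$ if and only if $N\ge3$.
\end{corollary}

Indeed, for $N\ge3$ one of $k=3$, $k=4$ is allowed in Theorem~\ref{thm:exist} in every characteristic, and for $N=2$ the hypothesis of Theorem~\ref{thm:converse} on the multiplicities always holds. The two theorems are complementary: for $\operatorname{char}\mathbb K\nmid k$, the values of the largest multiplicity $k$ allowed in Theorem~\ref{thm:exist} are exactly those not covered by Theorem~\ref{thm:converse}.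

The proof of Theorem~\ref{thm:converse} also yields a description of resurgence $1$. Write $\overline{\mathfrak b}$ for the integral closure of an ideal $\mathfrak b$ (Section~\ref{sec:one}), and let $\ell(I)$, the \emph{analytic spread}, be the Krull dimension of the \emph{fiber ring} $\bigoplus_{j\ge0}I^j/\mathfrak MI^j$.

\begin{theorem}\label{thm:char}
Let $I=I(Z)$ and suppose that $(N-3)m_i\le N-1$ for all $i$, which is automatic if $N\le3$. The following are equivalent:
\begin{enumerate}
\item[(1)] $\rho(I)=1$;
\item[(2)] $I^{(m)}=\overline{I^m}$ for all $m$;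
\item[(3)] $\ell(I)=N$.
\end{enumerate}
\end{theorem}

One number governs all three theorems. In $N$ variables, the ideal $(x_1^k,\dots,x_N^k)$ contains all monomials of degree $d$ exactly when $d>N(k-1)$, the largest monomial outside it being $(x_1\cdots x_N)^{k-1}$. If $\rho(I)=1$, then after localizing at $\mathfrak M$ the ideal $I$ contains a complete intersection $\mathfrak a$ with $N$ generators such that $I^{j+1}=\mathfrak aI^j$ for large $j$ (Section~\ref{sec:spread}). At a point of multiplicity $k$ this $\mathfrak a$ looks like $N$ forms of degree $k$, and if $2k>N(k-1)$ at every point, then $I^{(m)}=\mathfrak a^{m-1}I$ (Section~\ref{sec:local}). When $2k\le N(k-1)$ there is room for a counterexample, and we build one in which the $N$ forms are $x_1^k,\dots,x_N^k$ (Sections~\ref{sec:example}--\ref{sec:proofA}).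

\medskip
\noindent\textbf{Convention.} Ordinary and symbolic powers with exponent $j\le0$ denote the whole ring.

\section{Resurgence one and integral closure}\label{sec:one}

For a point $z\in\mathbb P^N$ and $0\ne f\in R$ put $\operatorname{ord}_z(f)=\max\{\mu: f\in I(z)^\mu\}$, and $\operatorname{ord}_z(0)=\infty$. In linear coordinates $v_0,\dots,v_N$ with $I(z)=(v_1,\dots,v_N)$, this is the least degree in $v_1,\dots,v_N$ of a monomial of $f$. Hence $\operatorname{ord}_z(fg)=\operatorname{ord}_z(f)+\operatorname{ord}_z(g)$, and $\operatorname{ord}_z$ extends to a discrete valuation of the fraction field of $R$. In particular, if $fg\in I(z)^\mu$ and $g\notin I(z)$, then $f\in I(z)^\mu$. So a linear form that vanishes at no point of $Z$, which exists since $\mathbb K$ is infinite, is a nonzerodivisor on $R/I^{(m)}$ for every $m$.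

\begin{lemma}\label{lem:rho}
Let $I=I(Z)$. Then $\rho(I)\ge1$, and $\rho(I)=1$ if and only if $I^{(m)}\subseteq I^{m-1}$ for all $m\ge2$.
\end{lemma}

\begin{proof}
By Nakayama's lemma $I^m\not\subseteq I^{m+1}$, so $I^{(m)}\not\subseteq I^{m+1}$ and $\rho(I)\ge\sup_m m/(m+1)=1$. The inequality $\rho(I)\le1$ says that $I^{(m)}\subseteq I^r$ whenever $m>r\ge1$, and since $I^{m-1}\subseteq I^r$ for such $r$, it suffices to have this for $r=m-1$.
\end{proof}

So resurgence $1$ permits each symbolic power to lose one ordinary power, uniformly in $m$, and the Question asks whether this loss can occur at all. A bounded loss is what integral closure detects. Recall that $f\in R$ is \emph{integral} over an ideal $\mathfrak b$ if $f^d+b_1f^{d-1}+\dots+b_d=0$ for some $d\ge1$ and $b_i\in\mathfrak b^i$; such $f$ form the ideal $\overline{\mathfrak b}$. The \emph{valuative criterion} says that, $R$ being a Noetherian domain, $f\in\overline{\mathfrak b}$ if and only if $v(f)\ge v(\mathfrak b)$ for every discrete valuation $v$ of the fraction field with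 $v\ge0$ on $R$, where $v(\mathfrak b)=\min\{v(b):b\in\mathfrak b\}$. Note that $v(\mathfrak b^m)=m\,v(\mathfrak b)$. Applied to the valuations $\operatorname{ord}_{p_i}$, the criterion gives $\overline{I^m}\subseteq I^{(m)}$ for every fat point ideal.

\begin{proposition}\label{prop:closure}
If $\rho(I)=1$, then $I^{(m)}=\overline{I^m}$ for all $m\ge1$.
\end{proposition}

\begin{proof}
Let $f\in I^{(m)}$ and fix $0\ne c\in I$. For $j\ge2$ we have $f^j\in I^{(mj)}\subseteq I^{mj-1}$ by Lemma~\ref{lem:rho}, so $cf^j\in I^{mj}$. If $v$ is a valuation as above, then $v(c)+j\,v(f)\ge mj\,v(I)$ for all $j\ge2$. Dividing by $j$ and letting $j\to\infty$ gives $v(f)\ge m\,v(I)=v(I^m)$.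
\end{proof}

In a scheme as in the Question, therefore, every $f\in I^{(m)}\setminus I^m$ is integral over $I^m$: no valuation detects that it lies outside $I^m$.

\section{A triple point and 81 simple points in $\mathbb P^3$}\label{sec:example}

The smallest case of Theorem~\ref{thm:exist} for $N=3$ shows the whole mechanism. Let $\operatorname{char}\mathbb K\neq3$, let $\lambda_1,\lambda_2,\lambda_3\in\mathbb K^*$ be distinct, let $o=[1:0:0:0]$, and let $\Phi$ be the set of the $81$ points $[1:z_1:z_2:z_3]$ with $z_1^3=z_3^3=\lambda_i$ and $z_2^3=\lambda_i^2$ for some $i$. Put $Z=3o+\sum_{z\in\Phi}z$ and $I=I(Z)$.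

The set $\Phi$ is the preimage of the three points $q_i=[1:\lambda_i:\lambda_i^2:\lambda_i]$ under cubing the coordinates. Accordingly, let $u_i=x_i^3$ and $T=\mathbb K[u_0,\dots,u_3]\subset R$, and let $Q$, $P=(u_1,u_2,u_3)$ and $J=Q\cap P$ be the ideals in $T$ of $\{q_1,q_2,q_3\}$, of $o$, and of all four points. Every $f\in R$ is uniquely a sum $\sum_ex^ef_e$ with $f_e\in T$ and $e\in\{0,1,2\}^4$. At the points of $\Phi$ the cubing map is unramified and the monomial $x^e$ does not vanish, so $x^ef_e$ vanishes there to the same order as $f_e$ at the $q_i$. At $o$ the order of $x^ef_e$ is $e_1+e_2+e_3+3\operatorname{ord}_o(f_e)$, so the monomial pays for part of the required order $3m$. With $a(e)=\lfloor(e_1+e_2+e_3)/3\rfloor$ this leads to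
\begin{equation}\label{eq:exdec}
I^{(m)}=\bigoplus_e x^e\bigl(Q^{(m)}\cap P^{\,m-a(e)}\bigr),
\end{equation}
which is proved in Proposition~\ref{prop:dec}. Here $a(e)\in\{0,1,2\}$, and $a(e)=2$ only if $e_1=e_2=e_3=2$.

\medskip
\noindent\emph{The second powers differ.} The linear form $\lambda_i\lambda_ju_0-(\lambda_i+\lambda_j)u_1+u_2$ takes the value $(\lambda-\lambda_i)(\lambda-\lambda_j)$ at $(1,\lambda,\lambda^2,\lambda)$, so it vanishes at $q_i$ and $q_j$. The product $H$ of the three such forms with $i<j$ lies in $Q^{(2)}$, since each $q_i$ lies on two factors. For $e=(0,2,2,2)$ and $m=2$ the condition at $o$ disappears from \eqref{eq:exdec}, so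
\[
f=x_1^2x_2^2x_3^2\prod_{i<j}\bigl(\lambda_i\lambda_jx_0^3-(\lambda_i+\lambda_j)x_1^3+x_2^3\bigr)\in I^{(2)} .
\]
By \eqref{eq:exdec} for $m=1$ we have $I\subseteq QR$, hence $I^2\subseteq Q^2R=\bigoplus_ex^eQ^2$, and $f\in I^2$ would force $H\in Q^2$. Substitute $u_3=u_1$. This fixes $H$ and maps $Q$ into the ideal of the points $[1:\lambda_i:\lambda_i^2]$ of $\mathbb P^2$, which are not collinear because their determinant is a Vandermonde determinant. So the image of $Q^2$ contains no nonzero cubic, and $f\notin I^2$.

\medskip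
\noindent\emph{The resurgence is $1$.} For the three points alone, the powers of the triangle $H$ lose more and more, as in the introduction. The fourth point $o$ prevents this. The four points lie on a conic in the plane $u_3=u_1$ and form a complete intersection, and Lemma~\ref{lem:space} will show that
\begin{equation}\label{eq:exfactor}
Q^{(m)}\cap P^{\,m-a}=J^{\,m-a}Q^{(a)}\qquad(m\ge a\ge0).
\end{equation}
By \eqref{eq:exdec} for $m=1$, we have $J\subseteq I$, and $x^eQ\subseteq I$ if $a(e)\ge1$. Let $m\ge2$. If $a(e)=0$, the $e$-th summand of $I^{(m)}$ is $x^eJ^m\subseteq I^m$. If $a(e)=1$, it is $J^{m-1}\cdot x^eQ\subseteq I^m$. If $a(e)=2$, it is $x^eJ^{m-2}Q^{(2)}\subseteq J^{m-2}\cdot x^eQ\subseteq I^{m-1}$. So $I^{(m)}\subseteq I^{m-1}$, and $\rho(I)=1$ by Lemma~\ref{lem:rho}.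

The defective factor $Q^{(a)}$ enters with an exponent $a\le2$ that does not grow with $m$, so the loss occurs once and does not accumulate. It even disappears on squaring $f$: we have $f^2=x_1x_2x_3\cdot u_1u_2u_3H^2$ with $u_1u_2u_3H^2\in Q^{(4)}\cap P^3=J^3Q$, so $f^2\in I^4$, which is an equation of integral dependence of $f$ over $I^2$.

\section{Pulling back along the $k$-th power map}\label{sec:power}

Let $k\ge1$ with $\operatorname{char}\mathbb K\nmid k$. Put $u_i=x_i^k$ and $T=\mathbb K[u_0,\dots,u_N]\subset R$; the inclusion corresponds to the map $\varphi:\mathbb P^N\to\mathbb P^N$, $[z_0:\dots:z_N]\mapsto[z_0^k:\dots:z_N^k]$. The ring $R$ is a free $T$-module on the monomials $x^e$ with $e\in E=\{0,\dots,k-1\}^{N+1}$, so $\mathfrak bR=\bigoplus_ex^e\mathfrak b$ for every ideal $\mathfrak b$ of $T$. For $e\in E$ put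
\[
|e|'=e_1+\dots+e_N,\qquad a(e)=\lfloor |e|'/k\rfloor .
\]
Since $|e|'\le N(k-1)<Nk$, we have $a(e)\le N-1$.

Let $q_1,\dots,q_n$ be distinct points of the target, \emph{all of whose coordinates are nonzero}, and let $o=[1:0:\dots:0]$, a point of both source and target. In $T$ let $Q=\bigcap_iI(q_i)$, $Q^{(m)}=\bigcap_iI(q_i)^m$, $P=(u_1,\dots,u_N)$ and $J=Q\cap P$. Put
\[
\Phi=\varphi^{-1}(\{q_1,\dots,q_n\}),\qquad Z=ko+\sum_{z\in\Phi}z,\qquad I=I(Z)\subset R .
\]

\begin{proposition}\label{prop:dec}
For all $m\ge1$,
\[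
I^{(m)}=\bigoplus_{e\in E}x^e\bigl(Q^{(m)}\cap P^{\,m-a(e)}\bigr).
\]
In particular $J\subseteq I\subseteq QR$, and $x^eQ\subseteq I$ whenever $|e|'\ge k$.
\end{proposition}

\begin{proof}
Let $f=\sum_ex^ef_e$ with $f_e\in T$. We treat the two kinds of points of $Z$ separately.

\emph{The point $o$.} The ideal $(x_1,\dots,x_N)^{km}$ is a monomial ideal, and the monomials $x^eu^c$ are distinct for distinct pairs $(e,c)$. Such a monomial lies in the ideal if and only if $|e|'+k(c_1+\dots+c_N)\ge km$, that is, $c_1+\dots+c_N\ge\lceil m-|e|'/k\rceil=m-a(e)$. So $\operatorname{ord}_o(f)\ge km$ if and only if $f_e\in P^{\,m-a(e)}$ for all $e$.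

\emph{The points of $\Phi$.} Let $\mathfrak c=\bigcap_{z\in\Phi}I(z)^m$; we show that $f\in\mathfrak c$ if and only if $f_e\in Q^{(m)}$ for all $e$. Since $\operatorname{char}\mathbb K\nmid k$, the group $\mu_k\subset\mathbb K^*$ of $k$-th roots of unity is cyclic of order $k$, and $\sum_{\xi\in\mu_k}\xi^b$ equals $k$ if $k\mid b$ and $0$ otherwise. The group $\mu_k^{N+1}$ acts on $R$ by $\zeta\cdot x_i=\zeta_ix_i$. It fixes $T$ and permutes $\Phi$, so it preserves $\mathfrak c$, and
\[
x^ef_e=k^{-(N+1)}\sum_{\zeta\in\mu_k^{N+1}}\zeta^{-e}\,(\zeta\cdot f).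
\]
Hence $f\in\mathfrak c$ if and only if $x^ef_e\in\mathfrak c$ for all $e$. The points $z\in\Phi$ have nonzero coordinates, so $\operatorname{ord}_z(x^ef_e)=\operatorname{ord}_z(f_e)$. Every $q_i$ has a preimage in $\Phi$, so it remains to prove that $\operatorname{ord}_z(g)=\operatorname{ord}_q(g)$ for $0\ne g\in T$, $z\in\Phi$ and $q=\varphi(z)$, the right side being computed in $T$.

Write $z=[1:z_1:\dots:z_N]$, $v_j=x_j-z_jx_0$ and $w_j=u_j-z_j^ku_0$, so that $I(z)=(v_1,\dots,v_N)\subset R$ and $I(q)=(w_1,\dots,w_N)\subset T$. Then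
\[
w_j=(v_j+z_jx_0)^k-z_j^kx_0^k\equiv\gamma_jx_0^{k-1}v_j\pmod{I(z)^2},\qquad\gamma_j=kz_j^{k-1}\neq0 .
\]
Expand $g$ as a polynomial in $u_0,w_1,\dots,w_N$, and let $g_\mu$ be its part of lowest degree $\mu=\operatorname{ord}_q(g)$ in the $w_j$. Modulo $I(z)^{\mu+1}$, $g$ is congruent to $g_\mu(x_0^k,\gamma_1x_0^{k-1}v_1,\dots,\gamma_Nx_0^{k-1}v_N)$. This polynomial is homogeneous of degree $\mu$ in the $v_j$, and it is nonzero because the distinct monomials $u_0^bw^c$ of $g_\mu$ become nonzero multiples of the distinct monomials $x_0^{kb+(k-1)\mu}v^c$. So $\operatorname{ord}_z(g)=\mu$.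

The last assertions are the case $m=1$.
\end{proof}

Both $\operatorname{char}\mathbb K\nmid k$ and $z_j\ne0$ are needed for $\gamma_j\neq0$. If for instance $k=\operatorname{char}\mathbb K$, then $w_j=v_j^k$ and orders of vanishing are not preserved.

The argument of Section~\ref{sec:example} now isolates what is required of the points $q_i$.

\begin{proposition}\label{prop:crit}
Suppose that $(N-2)k\ge N$ and that
\begin{enumerate}
\item[(a)] $Q^{(m)}\cap P^{\,m-a}=J^{\,m-a}Q^{(a)}$ for all $m\ge a\ge0$;
\item[(b)] $Q^{(a)}\subseteq Q^{a-1}$ for $1\le a\le N-1$;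
\item[(c)] $Q^{(2)}\ne Q^2$.
\end{enumerate}
Then $I^{(2)}\neq I^2$ and $\rho(I)=1$.
\end{proposition}

\begin{proof}
The inequality $(N-2)k\ge N$ says that $N(k-1)\ge2k$, so there is $e\in E$ with $a(e)\ge2$. For this $e$ the $x^e$-component of $I^{(2)}$ is $Q^{(2)}$. On the other hand $I^2\subseteq Q^2R=\bigoplus_ex^eQ^2$. So $x^eg\in I^{(2)}\setminus I^2$ for every $g\in Q^{(2)}\setminus Q^2$, and such $g$ exist by (c).

By Lemma~\ref{lem:rho} it remains to show $I^{(m)}\subseteq I^{m-1}$ for $m\ge2$. Fix $e\in E$ and put $a=\min(a(e),m)$, so that $a\le N-1$. The $x^e$-component of $I^{(m)}$ is $Q^{(m)}\cap P^{\,m-a}$, which equals $J^{\,m-a}Q^{(a)}$ by (a). If $a=0$, then $x^eJ^m\subseteq I^m$. If $a\ge1$, the component lies in $J^{\,m-a}Q^{a-1}$ by (b). Since $|e|'\ge ak$, the monomial $x^e$ is divisible by a product $x^{e^{(1)}}\cdots x^{e^{(a-1)}}$ with $e^{(j)}\in E$ and $|e^{(j)}|'=k$. Each $x^{e^{(j)}}Q$ lies in $I$, so $x^eQ^{a-1}\subseteq I^{a-1}$ and $x^eJ^{\,m-a}Q^{a-1}\subseteq I^{m-1}$.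
\end{proof}

The hypothesis $(N-2)k\ge N$ is used only to find a component in which the condition at $o$ disappears for $m=2$. For $N=2$ one has $a(e)\le1$ for every $k$, and no such component exists.

\section{An odd number of points on a conic}\label{sec:conic}

The case $a=0$ of condition (a) says that the symbolic powers of $J$ are its ordinary powers, while (c) says that this fails for $Q$. We need a configuration that is defective, but only mildly so by (b), and that is cured by adding one point. Points on a conic have this property, for a reason of parity: plane curves cut the conic in divisors of even degree.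

Let $\bar T=\mathbb K[u_0,u_1,u_2]$, $\mathfrak n=(u_0,u_1,u_2)$, $C=u_0u_2-u_1^2$, and let
\[
\pi:\bar T\to\mathbb K[s,t],\qquad u_0\mapsto s^2,\quad u_1\mapsto st,\quad u_2\mapsto t^2
\]
be restriction to the conic $C=0$. Modulo $C$ every polynomial has the form $g_0(u_0,u_2)+u_1g_1(u_0,u_2)$, and $\pi$ maps the monomials $u_0^bu_2^c$ and $u_1u_0^bu_2^c$ bijectively to the monomials of even degree. Hence $\ker\pi=(C)$ and $\pi(\bar T_d)=\mathbb K[s,t]_{2d}$.

Let $n\ge3$ be \emph{odd} and let $\lambda_1,\dots,\lambda_n\in\mathbb K^*$ be distinct. Put $\bar q_i=[1:\lambda_i:\lambda_i^2]$, $\theta=\prod_i(t-\lambda_is)$, and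
\[
\bar Q^{(\beta)}=\bigcap_iI(\bar q_i)^\beta,\qquad\bar Q=\bar Q^{(1)},\qquad\bar P=(u_1,u_2),\qquad\bar J=\bar Q\cap\bar P .
\]
Here $\bar P$ is the ideal of $[1:0:0]$, the point of the conic with parameter $\lambda=0$.

\begin{lemma}\label{lem:restrict}
\begin{enumerate}
\item[(i)] If $h\in\bar P^\alpha\cap\bar Q^{(\beta)}$ with $\alpha,\beta\ge0$, then $t^\alpha\theta^\beta$ divides $\pi(h)$.
\item[(ii)] If $Ch\in\bar P^\alpha\cap\bar Q^{(\beta)}$, then $h\in\bar P^{\alpha-1}\cap\bar Q^{(\beta-1)}$.
\end{enumerate}
\end{lemma}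

\begin{proof}
Let $w=[1:\lambda:\lambda^2]$, so $I(w)=(v_1,v_2)$ with $v_1=u_1-\lambda u_0$ and $v_2=u_2-\lambda^2u_0$. Since $\pi(v_1)=s(t-\lambda s)$ and $\pi(v_2)=(t+\lambda s)(t-\lambda s)$, every element of $\pi(I(w)^\mu)$ is divisible by $(t-\lambda s)^\mu$. The forms $t,t-\lambda_1s,\dots,t-\lambda_ns$ are pairwise coprime, which gives (i). Further $C=u_0v_2-2\lambda u_0v_1-v_1^2$ has $\operatorname{ord}_w(C)=1$, and (ii) follows from the additivity of $\operatorname{ord}_w$.
\end{proof}

All proofs below follow one pattern: restrict a form $h$ to the conic, find a known element $h'$ with the same restriction, and divide $h-h'$ by $C$. The form $\theta$ has odd degree and is not a restriction, but $s\theta$ and $t\theta$ are. Choose $F,G\in\bar T_{(n+1)/2}$ with $\pi(F)=s\theta$ and $\pi(G)=t\theta$.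

\begin{lemma}\label{lem:gens}
We have $\bar Q=(C,F,G)$ and $\bar J=(C,G)$.
\end{lemma}

\begin{proof}
Since $g(1,\lambda,\lambda^2)=\pi(g)(1,\lambda)$ for $g\in\bar T$, the forms $C,F,G$ vanish at all $\bar q_i$, and $C,G$ vanish at $[1:0:0]$. Let $h\in\bar Q_d$ with $\pi(h)\neq0$. Then $\pi(h)=\theta r$ with $\deg r=2d-n$ odd, so $r=sr_1+tr_2$ with forms $r_i=\pi(\tilde r_i)$ of even degree, and $h-F\tilde r_1-G\tilde r_2\in\ker\pi=(C)$. If $h\in\bar J_d$, then $\pi(h)=t\theta r$ with $\deg r=2d-n-1$ even, so $r=\pi(\tilde r)$ and $h-G\tilde r\in(C)$.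
\end{proof}

The form $\theta^2$ has even degree and is a restriction. What matters is that it is the restriction of a curve that is singular at all the $\bar q_i$. For $n=3$ this curve is the triangle of Section~\ref{sec:example}, whose sides restrict to $(t-\lambda_is)(t-\lambda_js)$. In general we count dimensions.

\begin{lemma}\label{lem:H}
There is a form $H\in\bar Q^{(2)}$ of degree $n$ with $\pi(H)=\theta^2$. It satisfies $H\notin\bar Q^2$ and $\mathfrak nH\subseteq\bar Q^2$.
\end{lemma}

\begin{proof}
Lying in $I(w)^2$ imposes three linear conditions on a form of degree $n$, namely the vanishing of the coefficients of $u_0^n$, $u_0^{n-1}v_1$, $u_0^{n-1}v_2$. So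
\[
\dim(\bar Q^{(2)})_n\ge\binom{n+2}2-3n=\frac{n^2-3n+2}{2}.
\]
By Lemma~\ref{lem:restrict}(ii), the kernel of $\pi$ on $(\bar Q^{(2)})_n$ is contained in $C\bar Q_{n-2}$. Evaluation of $\bar T_{n-2}$ at the vectors $(1,\lambda_i,\lambda_i^2)$ is evaluation at the $\lambda_i$ of all polynomials of degree at most $2n-4$ in one variable. It is onto $\mathbb K^n$, because $2n-4\ge n-1$. Hence $\dim\bar Q_{n-2}=\binom n2-n=\frac{n^2-3n}2$, which is smaller than the bound above. So some $H\in(\bar Q^{(2)})_n$ has $\pi(H)\ne0$. By Lemma~\ref{lem:restrict}(i), $\pi(H)$ is divisible by $\theta^2$, both have degree $2n$, and we rescale.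

Among the generators $C^2,CF,CG,F^2,FG,G^2$ of $\bar Q^2$ the last three have degree $n+1$, so $(\bar Q^2)_n\subseteq(C)$, and $H\notin\bar Q^2$. Finally, $u_0H-F^2$, $u_1H-FG$ and $u_2H-G^2$ lie in $\ker\pi\cap\bar Q^{(2)}$, hence in $C\bar Q\subseteq\bar Q^2$ by Lemma~\ref{lem:restrict}(ii).
\end{proof}

With $H$, $F$ and $G$ we can lift every restriction that Lemma~\ref{lem:restrict}(i) and parity allow.

\begin{lemma}\label{lem:lift}
Let $a\ge0$, $j=\lfloor a/2\rfloor$, and let $r\in\mathbb K[s,t]$ be zero or a form with $\deg r\equiv a\pmod2$. Then $\theta^ar=\pi(h')$ for some $h'\in H^j\bar Q^{\,a-2j}\subseteq\bar Q^{(a)}$.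
\end{lemma}

\begin{proof}
If $a$ is even, write $r=\pi(\tilde r)$ and take $h'=H^j\tilde r$. If $a$ is odd, write $r=s\,\pi(\tilde r_1)+t\,\pi(\tilde r_2)$ and take $h'=H^j(F\tilde r_1+G\tilde r_2)$.
\end{proof}

\begin{proposition}\label{prop:plane}
\begin{enumerate}
\item[(1)] $\bar P^{\,b}\cap\bar Q^{(a+b)}=\bar J^{\,b}\bar Q^{(a)}$ for all $a,b\ge0$.
\item[(2)] $\bar Q^{(a)}=\sum_{0\le2j\le a}H^j\bar Q^{\,a-2j}$ for all $a\ge0$.
\item[(3)] $\bar Q^{(a)}\subseteq\bar Q^{\,a-1}$ for $1\le a\le n+2$.
\end{enumerate}
\end{proposition}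

\begin{proof}
In (1) and (2) the inclusion $\supseteq$ holds because orders of vanishing add.

(1) We use induction on $b$; for $b=0$ there is nothing to prove. Let $b\ge1$ and let $h\in\bar P^{\,b}\cap\bar Q^{(a+b)}$ be a form of degree $d$. By Lemma~\ref{lem:restrict}(i), $\pi(h)=(t\theta)^b\theta^ar$, where $r=0$ or $\deg r=2d-b-n(a+b)\equiv a\pmod2$, as $n$ is odd. With $h'$ from Lemma~\ref{lem:lift}, $\pi(G^bh')=\pi(h)$, so $h-G^bh'=Ch''$ for some $h''$. Now $G^bh'\in\bar J^{\,b}\bar Q^{(a)}\subseteq\bar P^{\,b}\cap\bar Q^{(a+b)}$, so Lemma~\ref{lem:restrict}(ii) and induction give $h''\in\bar P^{\,b-1}\cap\bar Q^{(a+b-1)}=\bar J^{\,b-1}\bar Q^{(a)}$. Since $C\in\bar J$, we get $h\in\bar J^{\,b}\bar Q^{(a)}$.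

(2) We use induction on $a$; the case $a=0$ is trivial. Let $a\ge1$ and let $h\in\bar Q^{(a)}$ be a form of degree $d$. Then $\pi(h)=\theta^ar$ with $r=0$ or $\deg r=2d-na\equiv a\pmod2$. With $h'$ from Lemma~\ref{lem:lift}, which lies in the right side, $h-h'=Ch''$ and $h''\in\bar Q^{(a-1)}=\sum_{2j\le a-1}H^j\bar Q^{\,a-1-2j}$. Since $C\in\bar Q$, the element $Ch''$ also lies in the right side.

(3) By (2) we must bound the loss in the powers of $H$. One factor $H$ loses one power of $\bar Q$, since we only know $H\in\bar Q$; but it has degree to spare, and by Lemma~\ref{lem:H} each spare variable repairs another factor. Write $H=g_1C+g_2F+g_3G$ with forms $g_i$. Then $g_2,g_3$ have degree $n-\frac{n+1}2=\frac{n-1}2$ and $g_1$ has degree $n-2\ge\frac{n-1}2$, so $H\in\mathfrak n^{(n-1)/2}\bar Q$. For $1\le j\le\frac{n+1}2$ we have $j-1\le\frac{n-1}2$, and therefore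
\[
H^j\in H^{j-1}\mathfrak n^{\,j-1}\bar Q=(\mathfrak nH)^{j-1}\bar Q\subseteq\bar Q^{\,2j-1}.
\]
If $a\le n+2$, every $j$ in (2) satisfies $2j\le n+2$, hence $2j\le n+1$ as $n$ is odd. So the summands with $j\ge1$ lie in $\bar Q^{\,a-1}$, and so does the summand $\bar Q^a$.
\end{proof}

\begin{remark}\label{rem:conic}
The range in (3) cannot be extended to $a=n+3$, so in this argument $n$ has to grow with $N$. Indeed, nonzero forms in $\pi(\bar Q^{\,b})$ have degree at least $b(n+1)$, because $\pi(C)=0$; for $2j=n+3$ the form $\pi(H^j)$ has degree $n(n+3)<(n+2)(n+1)$, so $H^j\in\bar Q^{(n+3)}\setminus\bar Q^{\,n+2}$. In particular $\rho(\bar Q)>1$. If $n$ were even, we could write $\theta=\pi(F_0)$ with $F_0\in\bar Q$, and the induction in (2) with $h'=F_0^a\tilde r$ would give $\bar Q^{(a)}=\bar Q^{\,a}$ for all $a$, so condition (c) would fail.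
\end{remark}

\section{Proof of Theorem~\ref{thm:exist}}\label{sec:proofA}

We place the conic in $\mathbb P^N$. The plane $u_3=\dots=u_N=0$ is not suitable, since Section~\ref{sec:power} requires points with nonzero coordinates. Let instead $L_l=u_l-u_1$ for $3\le l\le N$ and
\[
q_i=[1:\lambda_i:\lambda_i^2:\lambda_i:\dots:\lambda_i],
\]
so that $o$ and the $q_i$ lie in the plane $L_3=\dots=L_N=0$. Let $Q,Q^{(m)},P,J\subset T$ be as in Section~\ref{sec:power}, and write $(L)=(L_3,\dots,L_N)$.

We have $T=\bar T[L_3,\dots,L_N]=\bigoplus_\nu L^\nu\bar T$, the sum over all monomials $L^\nu$. For an ideal $\mathfrak b$ of $\bar T$,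
\[
(\mathfrak bT+(L))^\mu=\sum_{j=0}^\mu(L)^j\mathfrak b^{\mu-j}T=\bigoplus_\nu L^\nu\mathfrak b^{\mu-|\nu|},
\]
because the $j$-th summand has $L^\nu$-component $\mathfrak b^{\mu-j}$ for $|\nu|\ge j$ and $0$ otherwise. This applies to $I(q_i)=I(\bar q_i)T+(L)$ and $P=\bar PT+(L)$. Intersecting componentwise, we get for all integers $\alpha,\beta$
\begin{equation}\label{eq:cone}
P^\alpha\cap Q^{(\beta)}=\bigoplus_\nu L^\nu\bigl(\bar P^{\,\alpha-|\nu|}\cap\bar Q^{(\beta-|\nu|)}\bigr),\qquad Q=\bar QT+(L),\qquad J=\bar JT+(L).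
\end{equation}

\begin{lemma}\label{lem:space}
If $n\ge N$, the points $q_1,\dots,q_n$ satisfy conditions {\rm(a)}, {\rm(b)}, {\rm(c)} of Proposition~\ref{prop:crit}.
\end{lemma}

\begin{proof}
(a) Put $b=m-a$. The inclusion $\supseteq$ holds because orders add. For $\subseteq$, consider the $L^\nu$-part of $P^{\,b}\cap Q^{(a+b)}$ in \eqref{eq:cone}, and let $j=|\nu|$. If $j\le b$, this part is $L^\nu\bar J^{\,b-j}\bar Q^{(a)}$ by Proposition~\ref{prop:plane}(1), and it lies in $J^{\,b}Q^{(a)}$ since $L^\nu\in J^j$. If $j>b$, it is $L^\nu\bar Q^{(a+b-j)}$. Write $L^\nu=L^{\nu'}L^{\nu''}$ with $|\nu'|=b$ and $|\nu''|=j-b$. Then $L^{\nu'}\in J^{\,b}$, and $L^{\nu''}\bar Q^{(a-(j-b))}\subseteq Q^{(a)}$ by \eqref{eq:cone}.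

(b) Let $1\le a\le N-1$. The $L^\nu$-part of $Q^{(a)}$ is $L^\nu\bar Q^{(a-j)}$ with $j=|\nu|$, and $L^\nu\in Q^j$. If $j\ge a$, then $Q^j\subseteq Q^{a-1}$. If $j<a$, then $1\le a-j\le N-1\le n+2$, so $\bar Q^{(a-j)}\subseteq\bar Q^{\,a-j-1}$ by Proposition~\ref{prop:plane}(3), and the part lies in $Q^{a-1}$. This is the only use of $n\ge N$.

(c) By \eqref{eq:cone}, $H\in Q^{(2)}$. The image of $Q^2$ in $T/(L)=\bar T$ is $\bar Q^2$, which does not contain $H$ by Lemma~\ref{lem:H}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:exist}]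
Choose an odd $n\ge N$ and distinct $\lambda_1,\dots,\lambda_n\in\mathbb K^*$. The points $q_i$ have nonzero coordinates, so the scheme $Z=ko+\sum_{z\in\Phi}z$ of Section~\ref{sec:power} is defined, and $o\notin\Phi$. By Lemma~\ref{lem:space} and Proposition~\ref{prop:crit}, $\rho(I(Z))=1$ and $I(Z)^{(2)}\ne I(Z)^2$.
\end{proof}

\section{Analytic spread and a complete intersection inside $I$}\label{sec:spread}

From now on $I=I(Z)$ is an arbitrary fat point ideal. We drop the points with $m_i=0$, write $\mathfrak p_i=I(p_i)$, and let $A=R_{\mathfrak M}$, a regular local ring of dimension $N+1$. Fix a linear form $x$ that vanishes at no $p_i$.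

Powers of an ideal generated by a regular sequence are easy to control, so we look for such an ideal inside $I$ that generates the large powers of $I$. The fiber ring $\mathcal F=\bigoplus_{j\ge0}I^j/\mathfrak MI^j$ tells us how many generators this takes. We pass to $A$ because $I$ may have generators of several degrees, so that the elements chosen below need not be homogeneous. We recall three facts.
\begin{itemize}
\item \emph{Graded Noether normalization.} If $\mathcal F$ is a graded algebra of dimension $\ell$ generated over the infinite field $\mathcal F_0=\mathbb K$ by finitely many elements of degree $1$, then $\mathcal F$ is a finite module over a subalgebra generated by $\ell$ elements of degree $1$.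
\item \emph{Krull's height theorem.} A proper ideal of a Noetherian ring with $\ell$ generators has height at most $\ell$.
\item \emph{Complete intersections.} If an ideal $\mathfrak a$ of height $N$ in a Cohen--Macaulay local ring $A$ is generated by $N$ elements, then these form a regular sequence, every associated prime of $A/\mathfrak a$ is minimal over $\mathfrak a$, and each $\mathfrak a^j/\mathfrak a^{j+1}$ is a free $A/\mathfrak a$-module.
\end{itemize}

\begin{lemma}\label{lem:reduction}
We have $\ell(I)\ge N$. If $\ell(I)=N$, there are $f_1,\dots,f_N\in I$ that form a regular sequence in $A$ and such that $\mathfrak a=(f_1,\dots,f_N)A$ satisfies $I^{j+1}A=\mathfrak aI^jA$ for $j\gg0$.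
\end{lemma}

\begin{proof}
Let $\ell=\ell(I)$. Choose $f_1,\dots,f_\ell\in I$ such that $\mathcal F$ is finite over the subalgebra generated by their classes in $\mathcal F_1$. If the module generators have degree at most $j_0$, then $\mathcal F_{j+1}=\sum_\iota f_\iota\mathcal F_j$ for $j\ge j_0$, that is, $I^{j+1}=(f_1,\dots,f_\ell)I^j+\mathfrak MI^{j+1}$. With $\mathfrak a=(f_1,\dots,f_\ell)A$, Nakayama's lemma gives $I^{j+1}A=\mathfrak aI^jA$. Then $I^{j+1}A\subseteq\mathfrak a\subseteq IA$, so $\mathfrak a$ has radical $\bigcap_i\mathfrak p_iA$ and height $N$. Thus $\ell\ge N$, and if $\ell=N$ the generators form a regular sequence.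
\end{proof}

For the three coordinate points of $\mathbb P^2$, the fiber ring is $\mathbb K[x_0x_1,x_0x_2,x_1x_2]$, a polynomial ring because the three exponent vectors are linearly independent; so $\ell(I)=3>N$. The next proposition excludes this when $\rho(I)=1$. To bound $\dim\mathcal F$ we write $\mathcal F$ as a quotient of the extended Rees algebra $R[I\tau,\tau^{-1}]$, of dimension $N+2$, by an ideal containing $\tau^{-1}$ and $x$. The difficulty is that $x$ may be a zerodivisor on $I^j/I^{j+1}$. It is a nonzerodivisor on $I^{(j)}/I^{(j+1)}$, and the hypothesis allows us to pass to the algebra of symbolic powers without changing dimensions.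

\begin{proposition}\label{prop:spread}
If $I^{(m)}=\overline{I^m}$ for all $m\ge1$, then $\ell(I)=N$.
\end{proposition}

\begin{proof}
Consider the subrings of $R[\tau,\tau^{-1}]$
\[
B=\bigoplus_{j\in\mathbb Z}I^j\tau^j=R[I\tau,\tau^{-1}]\;\subseteq\;S=\bigoplus_{j\in\mathbb Z}I^{(j)}\tau^j .
\]
If $f\in I^{(j)}=\overline{I^j}$ with $j\ge1$, multiply an equation $f^d+b_1f^{d-1}+\dots+b_d=0$, $b_\iota\in I^{j\iota}$, by $\tau^{jd}$; the result is a monic equation for $f\tau^j$ over $B$. So $S$ is integral over $B$ and lies in its fraction field $\mathbb K(x_0,\dots,x_N,\tau)$. The integral closure of a finitely generated domain over a field in its fraction field is a finite module. Hence $S$ is a finite $B$-module and a finitely generated domain over $\mathbb K$, and its dimension is the transcendence degree $N+2$.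

We have $S/\tau^{-1}S=\bigoplus_{j\ge0}I^{(j)}/I^{(j+1)}$, and $x$ is a nonzerodivisor on it, being one on each $R/I^{(j+1)}$. Let $\mathfrak q$ be a prime of $S$ containing $\tau^{-1}$ and $\mathfrak M$. Primes minimal over $\tau^{-1}S$ consist of zerodivisors on $S/\tau^{-1}S$, and $x\in\mathfrak q$; so $\mathfrak q$ strictly contains such a prime, which is nonzero, and $\mathfrak q$ has height at least $2$. Therefore every chain of primes of $S$ containing $(\tau^{-1},\mathfrak M)$ has length at most $N$.

By lying over and going up for the integral extension $B\subseteq S$, every chain of primes of $B$ containing $(\tau^{-1},\mathfrak M)$ is the contraction of a chain of the same length in $S$. So $\dim B/(\tau^{-1},\mathfrak M)B\le N$. The component of $\tau$-degree $j$ of this ring is $0$ for $j<0$ and $I^j/(I^{j+1}+\mathfrak MI^j)=I^j/\mathfrak MI^j$ for $j\ge0$, since $I\subseteq\mathfrak M$. Thus the ring is $\mathcal F$, and $\ell(I)\le N$. Lemma~\ref{lem:reduction} gives equality.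
\end{proof}

\section{Proofs of Theorems~\ref{thm:converse} and~\ref{thm:char}}\label{sec:local}

Assume $\ell(I)=N$ and let $\mathfrak a=(f_1,\dots,f_N)A$ be as in Lemma~\ref{lem:reduction}. We compare $I^{(m)}A$ with the ideals $\mathfrak a^jI$, by which we mean $\mathfrak a^j\cdot IA\subseteq I^{j+1}A$. The advantage of $\mathfrak a^jI$ over $I^{j+1}A$ is that it has no $\mathfrak MA$-primary component, so the comparison can be made point by point.

Let $A_i=R_{\mathfrak p_i}$ be the localization of $A$ at $\mathfrak p_iA$, a regular local ring of dimension $N$ with maximal ideal $\mathfrak m_i$. Localization commutes with finite intersections and $\mathfrak p_{i'}A_i=A_i$ for $i'\ne i$, so $I^{(m)}A_i=\mathfrak m_i^{mm_i}$; in particular $IA_i=\mathfrak m_i^{m_i}$.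

\begin{lemma}\label{lem:unmixed}
For all $j\ge0$, $\mathfrak a^jI=\bigcap_i\bigl(\mathfrak a^jIA_i\cap A\bigr)$.
\end{lemma}

\begin{proof}
An ideal $\mathfrak b$ of a Noetherian ring $A$ is the intersection of the contractions of the ideals $\mathfrak bA_{\mathfrak q}$, where $\mathfrak q$ runs over the associated primes of $A/\mathfrak b$. A prime containing $\mathfrak a^jI$ contains $IA$, hence some $\mathfrak p_iA$; as $A/\mathfrak p_iA$ is a local domain of dimension $1$, it is $\mathfrak p_iA$ or $\mathfrak MA$. So we must show that $\mathfrak MA$ is not associated to $A/\mathfrak a^jI$. Since $\mathfrak a\subseteq IA$,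
\[
\mathfrak a^j/\mathfrak a^jI\cong(\mathfrak a^j/\mathfrak a^{j+1})\otimes_{A/\mathfrak a}A/IA
\]
is a free $A/IA$-module, and $A/\mathfrak a^j$ is filtered by the free $A/\mathfrak a$-modules $\mathfrak a^{\iota}/\mathfrak a^{\iota+1}$, $\iota<j$. An associated prime of an extension is associated to the submodule or to the quotient, so every associated prime of $A/\mathfrak a^jI$ is associated to $A/IA$ or to $A/\mathfrak a$. Now $\mathfrak MA$ is not associated to $A/IA$, because it contains the nonzerodivisor $x$, nor to $A/\mathfrak a$, because it is not minimal over $\mathfrak a$.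
\end{proof}

At $p_i$, Lemma~\ref{lem:reduction} says that multiplication by $\mathfrak a$ eventually carries each power of $\mathfrak m_i^{m_i}$ onto the next. We need to know from which power on, and the answer depends only on $N$ and $m_i$.

\begin{lemma}\label{lem:local}
Fix $i$ and write $k=m_i$, $\mathfrak m=\mathfrak m_i$. Then $\mathfrak a\mathfrak m^{d-k}=\mathfrak m^d$ in $A_i$ for all $d\ge N(k-1)+1$.
\end{lemma}

\begin{proof}
Since $A_i$ is regular of dimension $N$, the graded ring $\operatorname{gr}=\bigoplus_d\mathfrak m^d/\mathfrak m^{d+1}$ is a polynomial ring in $N$ variables over the residue field. Let $F_\iota\in\operatorname{gr}_k$ be the class of $f_\iota\in IA_i=\mathfrak m^k$. By Lemma~\ref{lem:reduction}, $\mathfrak m^{k(j+1)}=\mathfrak a\mathfrak m^{kj}$ for $j\gg0$, so $\operatorname{gr}_{k(j+1)}=\sum_\iota F_\iota\operatorname{gr}_{kj}$, and $\operatorname{gr}/(F_1,\dots,F_N)$ has finite length. In a polynomial ring in $N$ variables, $N$ homogeneous elements of positive degree with a quotient of finite length form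 a regular sequence. Each of them multiplies the Hilbert series by $1-y^k$, so the quotient has Hilbert series
\[
\frac{(1-y^k)^N}{(1-y)^N}=(1+y+\dots+y^{k-1})^N,
\]
a polynomial of degree $N(k-1)$. For $d\ge N(k-1)+1$, which implies $d\ge k$, we get $\operatorname{gr}_d=\sum_\iota F_\iota\operatorname{gr}_{d-k}$, that is, $\mathfrak m^d=\mathfrak a\mathfrak m^{d-k}+\mathfrak m^{d+1}$. Nakayama's lemma concludes the proof.
\end{proof}

To return from $A$ to $R$, note that if $\mathfrak b,\mathfrak c$ are homogeneous ideals of $R$ with $\mathfrak bA\subseteq\mathfrak cA$, then $\mathfrak b\subseteq\mathfrak c$: for a form $g\in\mathfrak b$ there is $\sigma\notin\mathfrak M$ with $\sigma g\in\mathfrak c$, and the component of $\sigma g$ of degree $\deg g$ is a nonzero scalar multiple of $g$.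

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
By Propositions~\ref{prop:closure} and~\ref{prop:spread}, $\ell(I)=N$, so $\mathfrak a$ exists. The hypothesis $(N-2)m_i\le N-1$ says that $2m_i\ge N(m_i-1)+1$. By Lemma~\ref{lem:local}, $\mathfrak a\mathfrak m_i^{jm_i}=\mathfrak m_i^{(j+1)m_i}$ for all $j\ge1$, and by induction on $m$
\[
\mathfrak a^{m-1}IA_i=\mathfrak a^{m-1}\mathfrak m_i^{m_i}=\mathfrak m_i^{mm_i}=I^{(m)}A_i\qquad(m\ge1).
\]
Lemma~\ref{lem:unmixed} gives $I^{(m)}A\subseteq\mathfrak a^{m-1}I\subseteq I^mA$, and hence $I^{(m)}\subseteq I^m$.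
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:char}]
The implications $(1)\Rightarrow(2)\Rightarrow(3)$ are Propositions~\ref{prop:closure} and~\ref{prop:spread}; they do not use the hypothesis on the multiplicities. Assume (3), so that $\mathfrak a$ exists. The hypothesis $(N-3)m_i\le N-1$ says that $3m_i\ge N(m_i-1)+1$. By Lemma~\ref{lem:local}, $\mathfrak a\mathfrak m_i^{jm_i}=\mathfrak m_i^{(j+1)m_i}$ for all $j\ge2$, so for $m\ge2$
\[
I^{(m)}A_i=\mathfrak m_i^{mm_i}=\mathfrak a^{m-2}\mathfrak m_i^{2m_i}\subseteq\mathfrak a^{m-2}\mathfrak m_i^{m_i}=\mathfrak a^{m-2}IA_i .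
\]
Lemma~\ref{lem:unmixed} gives $I^{(m)}A\subseteq\mathfrak a^{m-2}I\subseteq I^{m-1}A$. Hence $I^{(m)}\subseteq I^{m-1}$ for all $m\ge2$, and $\rho(I)=1$ by Lemma~\ref{lem:rho}.
\end{proof}

\begin{remark}
The construction of Theorem~\ref{thm:exist} occupies the gap that Lemma~\ref{lem:local} leaves open. There the ideal $JR=(C,G,L_3,\dots,L_N)R\subseteq I$ has $N$ generators. Since $JR=QR\cap PR$ and $QR$ becomes the unit ideal at $o$, its localization at $o$ is generated by $x_1^k,\dots,x_N^k$. The monomials $x^e$ with $e\in E$ and $|e|'\ge2k$, which produce the elements of $I^{(2)}\setminus I^2$, vanish to order at least $2k$ at $o$ and lie outside $(x_1^k,\dots,x_N^k)$; they exist exactly when $2k\le N(k-1)$.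
\end{remark}

\begin{thebibliography}{9}

\bibitem{BJZ}
Iman Bahmani Jafarloo and Giuseppe Zito,
\emph{On the containment problem for fat points},
arXiv:1802.10178 (2018).

\end{thebibliography}
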